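# The smallest exact large ideal of $B(G)$

Throughout, $\otimes$ between $C^*$-algebras is the minimal tensor product, ideals of $C^*$-algebras are closed and two-sided, and inner products are linear in the first variable.

## 1. Two quotients of $C^*(G)\otimes_{\max}D$

Let $G$ be a discrete group. A bounded functional $f$ on $C^*(G)$ is determined by the function $g\mapsto f(g)$ on $G$, and the functions that arise form the Fourier–Stieltjes algebra $B(G)=C^*(G)^*$, an algebra under pointwise multiplication. The functionals that factor through the reduced algebra $C^*_r(G)=\lambda(C^*(G))$ form the subspace $B_r(G)=C_r^*(G)^*$.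

Let $D$ be any $C^*$-algebra and $A=C^*(G)\otimes_{\max}D$. Grade $A$ by $G$, giving $g\otimes d$ degree $g$. The grading is recorded by the homomorphism
$$\delta:A\to M(A\otimes C^*(G)),\qquad \delta(g\otimes d)=(g\otimes d)\otimes g ,$$
which exists because $g\mapsto (g\otimes 1)\otimes g$ and $d\mapsto(1\otimes d)\otimes1$ commute. Slicing $\delta$ by $f\in B(G)$ gives an action of $B(G)$ on $A$, namely $f\cdot(g\otimes d)=f(g)\,g\otimes d$. We ask which part of $A$ a set $E\subset B(G)$ cannot see: put $A_E=\{a:f\cdot a=0 \text{ for all }f\in E\}$.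

*$E=B(G)$.* The constant function $1$ acts as the identity, so $A_E=0$ and $A/A_E=C^*(G)\otimes_{\max}D$.

*$E=B_r(G)$.* Let $\sigma$ be a faithful nondegenerate representation of $A$. It is given by a unitary representation $u$ of $G$ and a representation $\rho$ of $D$ that commute, with $\sigma(g\otimes d)=u_g\rho(d)$. Here $\rho$ is faithful: if $\rho(d)=0$ then $\sigma(1\otimes d)=0$, so $1\otimes d=0$, and applying $1_G\otimes\mathrm{id}$ gives $d=0$. Now $a\in A_E$ means that all slices of $\delta(a)$ by functionals of $C_r^*(G)$ vanish, that is, $(\sigma\otimes\lambda)\delta(a)=0$. On $g\otimes d$ this representation is $u_g\rho(d)\otimes\lambda_g$. Let $W(\xi\otimes e_s)=u_s\xi\otimes e_s$. Then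
$$W^*(u_g\otimes\lambda_g)W(\xi\otimes e_s)=W^*(u_{gs}\xi\otimes e_{gs})=\xi\otimes e_{gs},$$
and $W$ commutes with $\rho(d)\otimes1$. So $(\sigma\otimes\lambda)\delta$ is unitarily equivalent to $g\otimes d\mapsto\rho(d)\otimes\lambda_g$, and $A/A_E=C^*_r(G)\otimes D$.

Now let $J$ be an ideal of $D$ and compare the algebras for $J$, $D$ and $D/J$. With $E=B(G)$ we get
$$0\to C^*(G)\otimes_{\max}J\to C^*(G)\otimes_{\max}D\to C^*(G)\otimes_{\max}D/J\to0,$$
which is always exact. With $E=B_r(G)$ we get
$$0\to C_r^*(G)\otimes J\to C_r^*(G)\otimes D\to C_r^*(G)\otimes D/J\to0,$$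
and exactness of this for all $J\subset D$ is the definition of exactness of the $C^*$-algebra $C_r^*(G)$. So the large space $B(G)$ always respects exact sequences, and the small space $B_r(G)$ need not. In between lie other candidates $E$. How far down can one go while keeping exactness, and is there a lowest point?

## 2. Coactions, large ideals, and the intersection $E_0$

Let $G$ be a locally compact group with left Haar measure $dg$ and modular function $\Delta_G$. Unitary representations are strongly continuous. Representations of $C^*$-algebras are nondegenerate and extended to multipliers. Bounded functionals and slice maps are extended strictly to multiplier algebras. Let $\delta_G:C^*(G)\to M(C^*(G)\otimes C^*(G))$ be the homomorphism with $\delta_G(g)=g\otimes g$; it is unchanged by the flip (it is cocommutative). Products in $B(G)=C^*(G)^*$ are given by $ef=(e\otimes f)\delta_G$, and $1_G\in B(G)$ is the constant function $1$.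

**Definition (coaction).** A coaction of $G$ on $A$ is an injective nondegenerate homomorphism $\delta:A\to M(A\otimes C^*(G))$ with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\delta_G)\delta$ and $\overline{\mathrm{span}}\,\delta(A)(1\otimes C^*(G))=A\otimes C^*(G)$. For $f\in B(G)$ put $f\cdot a=(\mathrm{id}\otimes f)\delta(a)$.

This lies in $A$: by factorization $f=f'(\,\cdot\,c)$ with $c\in C^*(G)$, and $\delta(a)(1\otimes c)\in A\otimes C^*(G)$. Examples are $(C^*(G),\delta_G)$ and, for discrete $G$, the algebra $C^*(G)\otimes_{\max}D$ of Section 1: the density condition follows from $\delta(g\otimes d)(1\otimes g^{-1}h)=(g\otimes d)\otimes h$, and injectivity from $(\mathrm{id}\otimes1_G)\delta=\mathrm{id}$.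

**Definition (large ideal).** An ideal $E$ of $B(G)$ is large if it is weak*-closed, $G$-invariant (under left and right translation) and nonzero.

Every large ideal contains $B_r(G)$; we use this as a known fact. For amenable $G$ we have $B_r(G)=B(G)$, and $B(G)$ is the only large ideal. For $G=\mathbb Z$ this can be seen by hand: $C^*(\mathbb Z)=C(\mathbb T)$, $B(\mathbb Z)=M(\mathbb T)$ with convolution, a weak*-closed translation-invariant subspace consists of the measures supported on a closed set $F$, and convolving with point masses shows $zF\subset F$ for all $z\in\mathbb T$, so $F=\emptyset$ or $F=\mathbb T$.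

For a large ideal $E$ let ${}^\perp E\subset C^*(G)$ be its pre-annihilator. It is a closed subspace invariant under left and right multiplication by elements of $G$, hence, integrating against $C_c(G)$, an ideal. Put $C_E^*=C^*(G)/{}^\perp E$. Since $E$ is weak*-closed, $E=({}^\perp E)^\perp=(C_E^*)^*$.

**Definition (strong invariance).** An ideal $I$ of $A$ is strongly invariant if $\overline{\mathrm{span}}\,\delta(I)(1\otimes C^*(G))=I\otimes C^*(G)$. Then $\delta$ restricts to a coaction on $I$ and induces a coaction $\delta^I$ on $A/I$, and $0\to(I,\delta|_I)\to(A,\delta)\to(A/I,\delta^I)\to0$ is called a short exact sequence of coactions.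

The ideal $C^*(G)\otimes_{\max}J$ of Section 1 is strongly invariant, by the formula just used. The ideal $I=\mathbb C(1-g)$ of $C^*(\mathbb Z/2)$, with $g$ the generator, is not: if $f(1)=1$, $f(g)=0$, then $f\cdot(1-g)=1\notin I$, whereas a strongly invariant ideal satisfies $f\cdot I\subset I$.

**Definition (exactness).** A coaction functor is a functor $\tau$ on coactions of $G$ with a natural transformation $q^\tau$ from maximalization to $\tau$ such that each $q^\tau_A:A^m\to A^\tau$ is surjective with kernel inside the kernel of the canonical map $A^m\to A^n$ to the normalization. It is exact if it carries every short exact sequence of coactions to a short exact sequence. For a large ideal $E$ put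
$$A_E=\{a\in A:E\cdot a=\{0\}\},\qquad A^E=A/A_E,\qquad Q_E:A\to A^E\text{ the quotient map.}$$
It is known that $A^E$ carries a coaction $\delta^E$ for which $Q_E$ is equivariant, and that $(A,\delta)\mapsto(A^E,\delta^E)$ is a coaction functor $\tau_E$. The large ideal $E$ is exact if $\tau_E$ is exact.

It is known that $B(G)$ is exact, that $B_r(G)$ is exact if $G$ is an exact group, and that the intersection of two exact large ideals is exact. Let $E_0$ be the intersection of all exact large ideals of $B(G)$. It is large, being weak*-closed, $G$-invariant and containing $B_r(G)\ne0$. S. Kaliszewski, Magnus B. Landstad, John Quigg, "Exact large ideals of B(G) are downward directed", arXiv:1508.00284 (2015), state as an open question whether $E_0$ is exact for every $G$. If $G$ is exact, then $E_0=B_r(G)$ and there is nothing to do; the case of interest is non-exact $G$.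

For large ideals $E,F$ let $\langle EF\rangle$ be the weak*-closed span of $EF=\{ef:e\in E,f\in F\}$, and let $\langle E^1\rangle=E$, $\langle E^{n+1}\rangle=\langle E\langle E^n\rangle\rangle$. The results to be proved are the following.

**Theorem 1.** For every locally compact group $G$, the intersection $E_0$ of all exact large ideals of $B(G)$ is exact. Hence there is always a smallest exact large ideal.

**Theorem 2.** Let $\mathcal E$ be a nonempty downward directed family of large ideals, $E_\infty=\bigcap\mathcal E$, and $(A,\delta)$ a coaction. If $A_E=0$ for all $E\in\mathcal E$, then $A_{E_\infty}=0$. (Exactness is not assumed.)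

**Theorem 3.** Let $\mathcal E$ be a nonempty family of exact large ideals such that for $E,F\in\mathcal E$ there is $D\in\mathcal E$ with $D\subset\langle EF\rangle$. Then $E_\infty=\bigcap\mathcal E$ is an exact large ideal, and $A_{E_\infty}=\overline{\bigcup_{E\in\mathcal E}A_E}$ for every coaction $(A,\delta)$.

**Corollary 4.** (i) $E_0$ is the smallest exact large ideal, $\langle E_0E\rangle=E_0$ for every exact $E$ (in particular $\langle E_0E_0\rangle=E_0$), and $A_{E_0}=\overline{\bigcup_{E\text{ exact}}A_E}$ for all coactions. (ii) If $E$ is exact, then $\bigcap_n\langle E^n\rangle$ is exact, and it is the largest large ideal $D\subset E$ with $\langle DD\rangle=D$. (iii) For every coaction $(A,\delta)$ there is a minimal element among the large ideals $E$ with $A_E=0$.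

In all cases $E_\infty$ is large: it is a weak*-closed invariant ideal containing $B_r(G)$.

## 3. The module action and products of large ideals

**Lemma 5.** For $e,f\in B(G)$ and $a\in A$: $e\cdot(f\cdot a)=(ef)\cdot a$ and $1_G\cdot a=a$.

*Proof.* By coassociativity, $e\cdot(f\cdot a)=(\mathrm{id}\otimes e\otimes f)(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes e\otimes f)(\mathrm{id}\otimes\delta_G)\delta(a)=(\mathrm{id}\otimes ef)\delta(a)$. For the second claim put $p=(\mathrm{id}\otimes1_G)\delta$. Then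
$$\delta(p(a))=(\mathrm{id}\otimes\mathrm{id}\otimes1_G)(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes\mathrm{id}\otimes1_G)(\mathrm{id}\otimes\delta_G)\delta(a)=\delta(a),$$
and $\delta$ is injective. $\square$

An *$E$-representation* is a unitary representation $\pi$ of $G$ all of whose coefficients lie in $E$. Since $E=({}^\perp E)^\perp$, this says that $\pi$ kills ${}^\perp E$, that is, $\pi$ factors through $C^*_E$. Multiples of $E$-representations are $E$-representations. If $\pi$ is an $E$-representation and $\rho$ is arbitrary, then $\pi\otimes\rho$ and $\rho\otimes\pi$ are $E$-representations: coefficients at elementary tensors lie in $E$ because $E$ is an ideal, and $E$ is norm-closed. Let $\pi_E$ on $H_E$ be the universal representation of $C_E^*$; every $f\in E$ is a vector coefficient $\langle\pi_E(\cdot)p,p'\rangle$.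

**Lemma 6.** Let $\sigma$ be a faithful representation of $A$.
(a) $(\sigma\otimes\pi)\delta(A_E)=0$ for every $E$-representation $\pi$.
(b) If $\pi$ is a representation of $C^*(G)$ with kernel ${}^\perp E$, then $A_E=\ker\,(\sigma\otimes\pi)\delta$. This holds for $\pi=\pi_E$. In particular $A_E$ is an ideal.

*Proof.* Slicing $(\sigma\otimes\pi)\delta(a)$ on the second leg by vectors $p,p'$ gives $\sigma(f\cdot a)$ with $f=\langle\pi(\cdot)p,p'\rangle$, and an operator vanishes if and only if all these slices vanish. This proves (a). For $\pi=\pi_E$ the coefficients are exactly the elements of $E$, which proves (b) in that case. If $\pi$ has kernel ${}^\perp E$, then $\sigma\otimes\pi$ and $\sigma\otimes\pi_E$ both factor through faithful representations of $A\otimes C_E^*$, whose extensions to $M(A\otimes C^*_E)$ are faithful. So they have the same kernel on $M(A\otimes C^*(G))$. $\square$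

**Lemma 7.** $\langle EF\rangle$ is a large ideal contained in $E\cap F$, and
$$A_{\langle EF\rangle}=\{a:(ef)\cdot a=0\ \forall e\in E,f\in F\}=\{a:F\cdot a\subset A_E\}.\tag{1}$$

*Proof.* Multiplication by $h\in B(G)$ is weak*-continuous, being the adjoint of $x\mapsto(\mathrm{id}\otimes h)\delta_G(x)$ on $C^*(G)$; translations are weak*-continuous and multiplicative. Hence $\langle EF\rangle$ is an invariant weak*-closed ideal, and it lies in $E\cap F$. It is nonzero: $E$ and $F$ contain $B_r(G)$, hence the Fourier algebra $A(G)$, which contains $u$ with $u(e)=1$; so $0\ne u^2\in EF$.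

The coefficients of $\pi_E\otimes\pi_F$ at elementary tensors are exactly the functions $ef$, so an $x\in C^*(G)$ is killed by $\pi_E\otimes\pi_F$ if and only if $(ef)(x)=0$ for all $e,f$. Hence the kernel is ${}^\perp(EF)={}^\perp\langle EF\rangle$. By Lemma 6(b), $a\in A_{\langle EF\rangle}$ if and only if $(\sigma\otimes(\pi_E\otimes\pi_F))\delta(a)=0$, if and only if all slices at elementary tensors, which are the $\sigma((ef)\cdot a)$, vanish. The last equality is Lemma 5. $\square$

The representation in this proof is needed: $f\mapsto f\cdot a$ is given by slices of $\delta(a)$ in $M(C^*(G))$, so it is not visibly weak*-continuous.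

**Lemma 8.** $E$ is exact if and only if
$$\{a\in A:E\cdot a\subset I\}=I+A_E\tag{2}$$
for all coactions $(A,\delta)$ and all strongly invariant $I$. The inclusion $\supset$ always holds.

*Proof.* Since $I_E=I\cap A_E$, the map $I^E\to A^E$ is injective, with image $(I+A_E)/A_E$. Since $f\cdot(a+I)=f\cdot a+I$, we have $(A/I)_E=\{a:E\cdot a\subset I\}/I$. So $A^E\to(A/I)^E$ is onto with kernel $\{a:E\cdot a\subset I\}/A_E$. Exactness is the equality of this kernel with the image. The inclusion $\supset$ in (2) follows from $E\cdot I\subset I$. $\square$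

For instance, $B(G)$ is exact: $A_{B(G)}=0$, and $B(G)\cdot a\subset I$ gives $a=1_G\cdot a\in I$.

**Lemma 9.** If $E,F$ are exact, so is $\langle EF\rangle$.

*Proof.* Let $I$ be strongly invariant and $\langle EF\rangle\cdot a\subset I$; write $Q=Q_E$. Applying $Q\otimes\mathrm{id}$ to the defining equality of strong invariance shows that $Q(I)$ is strongly invariant in $A^E$. For $f\in F$ we have $E\cdot(f\cdot a)\subset I$, so $f\cdot a\in I+A_E$ by exactness of $E$, and $f\cdot Q(a)\in Q(I)$. Exactness of $F$, applied to $A^E$, gives $Q(a)\in Q(I)+(A^E)_F$. By (1), $(A^E)_F=Q(\{b:F\cdot b\subset A_E\})=Q(A_{\langle EF\rangle})$. Since $A_E\subset A_{\langle EF\rangle}$, we get $a\in I+A_{\langle EF\rangle}$. $\square$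

So exact large ideals are closed under $\langle\cdot\,\cdot\rangle$. We shall use this in place of the known fact about intersections.

## 4. Continuity of $E\mapsto A_E$ and exactness of the limit

Let $\mathcal E$ be a downward directed family of exact large ideals. If $E_\infty\cdot a\subset I$, then $a+I\in(A/I)_{E_\infty}$. For each single $E\in\mathcal E$ exactness says $(A/I)_E=(I+A_E)/I$, but nothing says that $a+I$ lies in one of these. It would be enough to know that it is a limit of such elements, that is, that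
$$A_{E_\infty}=\overline{\bigcup_{E\in\mathcal E}A_E}\quad\text{for all coactions.}$$
For $A=C^*(G)$ this continuity is elementary. There $h(f\cdot x)=(hf)(x)$ for $h,f\in B(G)$, and $B(G)E=E$, so
$$C^*(G)_E={}^\perp E.\tag{3}$$
The union $\bigcup_{\mathcal E}{}^\perp E$ is directed, hence a subspace, with annihilator $\bigcap_{\mathcal E}({}^\perp E)^\perp=E_\infty$, so by the bipolar theorem
$${}^\perp E_\infty=\overline{\bigcup_{E\in\mathcal E}{}^\perp E}.\tag{4}$$
For general $A$ we obtain continuity in two moves. We divide by $N_A=\overline{\bigcup A_E}$ and show that the quotient has no $D$-invisible part for each single $D\in\mathcal E$; then Theorem 2 passes to the limit. This section carries out everything except Theorem 2.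

Let $\mathcal E$ be as in Theorem 3. It is downward directed since $\langle EF\rangle\subset E\cap F$. If $E\subset F$ then $A_F\subset A_E$, so $N_A=\overline{\bigcup_{\mathcal E}A_E}$ is the closure of an upward directed union of ideals, hence an ideal. Let $q:A\to A/N_A$.

**Lemma 10.** $A/N_A$ carries a coaction $\delta'$ with $\delta' q=(q\otimes\mathrm{id})\delta$, and $f\cdot q(a)=q(f\cdot a)$.

*Proof.* For $a\in A_E$ we have $(Q_E\otimes\mathrm{id})\delta(a)=\delta^E(Q_E(a))=0$, and $q$ factors through $Q_E$; so $(q\otimes\mathrm{id})\delta(a)=0$. By continuity $(q\otimes\mathrm{id})\delta(N_A)=0$, and $\delta$ descends to a homomorphism $\delta'$. Applying $q\otimes\mathrm{id}$ to the corresponding properties of $\delta$ gives $\overline{\mathrm{span}}\,\delta'(A/N_A)(1\otimes C^*(G))=A/N_A\otimes C^*(G)$, so $\delta'$ is nondegenerate, and coassociativity. Since $(\mathrm{id}\otimes1_G)\delta'(q(a))=q(1_G\cdot a)=q(a)$, $\delta'$ is injective. The last formula is clear. $\square$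

**Lemma 11.** $(A/N_A)_D=0$ for every $D\in\mathcal E$.

The hypothesis to exploit is $D\cdot a\subset N_A$: for each $d\in D$, the element $d\cdot a$ tends to $0$ in $A^E$ along $\mathcal E$, with a rate depending on $d$. Exactness of $D$ speaks about elements lying in an ideal, so we build one algebra in which "tending to $0$ along $\mathcal E$" is a strongly invariant ideal, and use exactness there, once.

*Proof.* **Step 1: the algebra.** In the algebra of bounded families $\prod_{E\in\mathcal E}A^E$ put $\iota(b)=(Q_E(b))_E$ for $b\in A$, and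
$$\mathbf A=\overline{\mathrm{span}}\{\theta\,\iota(b):\theta\in\ell^\infty(\mathcal E),\,b\in A\}.$$
This is a $C^*$-algebra since $\theta\iota(b)\theta'\iota(b')=\theta\theta'\iota(bb')$. The evaluations $\mathrm{ev}_E:\mathbf A\to A^E$ are surjective. The map $\iota:A\to\mathbf A$ is nondegenerate: write $b=b_1b_2$, so that $\theta\iota(b)=\iota(b_1)\,\theta\iota(b_2)$. The algebra $\ell^\infty(\mathcal E)$ acts by multipliers of $\mathbf A$.

**Step 2: evaluations separate multipliers.** This lets us check identities componentwise. Let $C$ be a $C^*$-algebra with faithful representation $\omega$, and $\sigma_E$ faithful on $A^E$. Then $\bigoplus_E\sigma_E\mathrm{ev}_E$ is faithful on $\mathbf A$, so $\bigoplus_E(\sigma_E\mathrm{ev}_E)\otimes\omega$ is faithful on $\mathbf A\otimes C$, and the maps $\mathrm{ev}_E\otimes\mathrm{id}_C$ are jointly injective there. If all evaluations of $z\in M(\mathbf A\otimes C)$ vanish, then those of $zx$ vanish for each $x\in\mathbf A\otimes C$, so $zx=0$ for all $x$ and $z=0$.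 Hence $M(\mathbf A\otimes C)$ embeds isometrically in $\prod_EM(A^E\otimes C)$.

**Step 3: the coaction.** The homomorphism $(x_E)\mapsto(\delta^E(x_E))_E$ sends $\theta\iota(b)$ to $(\theta(E)(Q_E\otimes\mathrm{id})\delta(b))_E$, which is the image of $(\theta\otimes1)(\iota\otimes\mathrm{id})(\delta(b))\in M(\mathbf A\otimes C^*(G))$. By Step 2 it defines a homomorphism $\boldsymbol\delta:\mathbf A\to M(\mathbf A\otimes C^*(G))$ with $(\mathrm{ev}_E\otimes\mathrm{id})\boldsymbol\delta=\delta^E\mathrm{ev}_E$. It is injective since the $\delta^E$ are. For every ideal $\mathcal C$ of $\ell^\infty(\mathcal E)$,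
$$\overline{\mathrm{span}}\,\boldsymbol\delta(\mathcal C\iota(A))(1\otimes C^*(G))=\overline{\mathrm{span}}\,(\mathcal C\otimes1)(\iota\otimes\mathrm{id})(A\otimes C^*(G))=\overline{\mathrm{span}}\,\mathcal C\iota(A)\otimes C^*(G),\tag{5}$$
because $\overline{\mathrm{span}}\,\delta(A)(1\otimes C^*(G))=A\otimes C^*(G)$. With $\mathcal C=\ell^\infty(\mathcal E)$ this gives the density condition and nondegeneracy of $\boldsymbol\delta$. Coassociativity holds because
$$(\mathrm{ev}_E\otimes\mathrm{id}\otimes\mathrm{id})(\boldsymbol\delta\otimes\mathrm{id})\boldsymbol\delta=(\delta^E\otimes\mathrm{id})\delta^E\mathrm{ev}_E=(\mathrm{id}\otimes\delta_G)\delta^E\mathrm{ev}_E=(\mathrm{ev}_E\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\delta_G)\boldsymbol\delta$$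
and evaluations separate $M(\mathbf A\otimes C^*(G)\otimes C^*(G))$. So $\boldsymbol\delta$ is a coaction. Slicing gives $f\cdot\iota(b)=\iota(f\cdot b)$ and $(f\cdot x)_E=f\cdot x_E$.

**Step 4: the ideal.** Let $\mathcal C_0\subset\ell^\infty(\mathcal E)$ be the ideal of functions tending to $0$ along $\mathcal E$ (as $E$ decreases), and $I=\overline{\mathrm{span}}\,\mathcal C_0\iota(A)$, an ideal of $\mathbf A$. By (5), $I$ is strongly invariant. If $y\in I$, then $\|y_E\|\to0$ along $\mathcal E$. Moreover $\iota(N_A)\subset I$: if $n\in A_{E_1}$, then $Q_E(n)=0$ for $E\subset E_1$, so $\iota(n)=\theta\iota(n)$ with $\theta\in\mathcal C_0$ the indicator function of $\{E:E\not\subset E_1\}$; and $I$ is closed.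

**Step 5: use of exactness.** Let $a+N_A\in(A/N_A)_D$, that is, $D\cdot a\subset N_A$. Then $D\cdot\iota(a)=\iota(D\cdot a)\subset I$. By exactness of $D$ in the form (2), $\iota(a)=y+x$ with $y\in I$ and $D\cdot x=0$. So $x_E\in(A^E)_D=Q_E(A_{\langle ED\rangle})$ by (1). As $A_E\subset A_{\langle ED\rangle}$, the map $Q_{\langle ED\rangle}$ factors through $A^E$, and $x_E$ has image $0$ in $A^{\langle ED\rangle}$. From $Q_E(a)=y_E+x_E$ we get $\|Q_{\langle ED\rangle}(a)\|\le\|y_E\|$. Some $D'\in\mathcal E$ satisfies $D'\subset\langle ED\rangle$, so $A_{\langle ED\rangle}\subset A_{D'}\subset N_A$ and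
$$\|a+N_A\|\le\|Q_{\langle ED\rangle}(a)\|\le\|y_E\|\to0 .$$
Hence $a\in N_A$. $\square$

**Proof of Theorem 3 from Theorem 2.** By Lemma 11 and Theorem 2, applied to $A/N_A$, $(A/N_A)_{E_\infty}=0$, that is,
$$\{a\in A:E_\infty\cdot a\subset N_A\}=N_A.\tag{6}$$
If $E_\infty\cdot a=0$, then $a\in N_A$ by (6); so $A_{E_\infty}\subset N_A$. Conversely $A_E\subset A_{E_\infty}$ for $E\in\mathcal E$, so $N_A\subset A_{E_\infty}$. Thus $A_{E_\infty}=N_A$ for every coaction.

For exactness let $I\subset A$ be strongly invariant and $E_\infty\cdot a\subset I$. The identity just proved, applied to $A/I$, and (2) for each $E\in\mathcal E$ give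
$$a+I\in(A/I)_{E_\infty}=\overline{\bigcup_{\mathcal E}(A/I)_E}=\overline{\bigcup_{\mathcal E}(I+A_E)/I}\subset(I+N_A)/I,$$
since a sum of closed ideals is closed. So $a\in I+N_A=I+A_{E_\infty}$, and Lemma 8 shows that $E_\infty$ is exact. $\square$

**Proof of Theorem 1.** The family of all exact large ideals is nonempty, since $B(G)$ is exact, and closed under $(E,F)\mapsto\langle EF\rangle$ by Lemma 9. Theorem 3 applies, and its intersection is $E_0$. $\square$

**Proof of Corollary 4.** (i) $E_0$ is exact and contained in every exact large ideal. For exact $E$, $\langle E_0E\rangle$ is exact by Lemma 9, so $E_0\subset\langle E_0E\rangle\subset E_0$. The formula for $A_{E_0}$ is Theorem 3.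

(ii) Multiplication is separately weak*-continuous, so for large ideals $E,F,H$ and $h\in H$ we have $\langle EF\rangle h\subset\langle E\langle FH\rangle\rangle$, and both $\langle\langle EF\rangle H\rangle$ and $\langle E\langle FH\rangle\rangle$ are the weak*-closed span of the products $efh$. Hence $\langle\langle E^n\rangle\langle E^k\rangle\rangle=\langle E^{n+k}\rangle$. Each $\langle E^n\rangle$ is exact by Lemma 9, so $\mathcal E=\{\langle E^n\rangle:n\ge1\}$ satisfies the hypothesis of Theorem 3. So $E_\infty=\bigcap_n\langle E^n\rangle$ is exact and $A_{E_\infty}=N_A$ for all $A$. By (1) and (6), $A_{\langle E_\infty E_\infty\rangle}=\{a:E_\infty\cdot a\subset A_{E_\infty}\}=A_{E_\infty}$. For $A=C^*(G)$ this reads ${}^\perp\langle E_\infty E_\infty\rangle={}^\perp E_\infty$ by (3), so $\langle E_\infty E_\infty\rangle=E_\infty$. If $D\subset E$ is a large ideal with $\langle DD\rangle=D$, then $D=\langle D^n\rangle\subset\langle E^n\rangle$ for all $n$, so $D\subset E_\infty$.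

(iii) The set $\{E:A_E=0\}$ contains $B(G)$ by Lemma 5. By Theorem 2, the intersection of a nonempty chain in it is again in it. Apply Zorn's lemma. $\square$

Everything now rests on Theorem 2.

## 5. The case of discrete $G$ and exact $A$, and the missing uniformity

Let $G$ be discrete and let $A$ be an exact $C^*$-algebra. Let $q_E:C^*(G)\to C^*_E$ be the quotient map. By Lemma 6, $A_E$ is the kernel of $(\mathrm{id}\otimes q_E)\delta$, so $\|(\mathrm{id}\otimes q_E)\delta(a)\|=\|a+A_E\|$. If $a\in A_{E_\infty}$, then $\delta(a)\in A\otimes C^*(G)$ is in the kernel of $\mathrm{id}\otimes q_{E_\infty}$. Because $A$ is exact, this kernel is $A\otimes{}^\perp E_\infty$, which by (4) is the closure of $\bigcup_{\mathcal E}A\otimes{}^\perp E$. Hence $\|a+A_E\|\to0$ along $\mathcal E$. If all $A_E$ vanish, then $a=0$, which is Theorem 2 in this case.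

The argument stops at the equality $\ker(\mathrm{id}\otimes q_{E_\infty})=A\otimes{}^\perp E_\infty$. For non-exact $A$, the definition of exactness says that for some $B$ and some ideal $J\subset B$ the kernel of $A\otimes B\to A\otimes B/J$ is larger than $A\otimes J$, although all slices $(\varphi\otimes\mathrm{id})(z)$ of elements $z$ of that kernel lie in $J$. What remains for us is the slice statement: for each single $\varphi\in A^*$, the element $(\varphi\otimes\mathrm{id})\delta(a)$ is a limit of elements of ${}^\perp E$, at a rate that depends on $\varphi$. For non-discrete $G$ there is a second loss: the slice lies only in $M(C^*(G))$, and we may approximate only after multiplying by some $c\in C_c(G)$.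

In terms of vectors the obstacle is this. Let $\sigma$ be faithful. Since $A_E=0$, the representation $(\sigma\otimes\pi_E)\delta$ is faithful, so there are vectors $\zeta$ with $\langle(\sigma\otimes\pi_E)\delta(a)\zeta,\zeta\rangle$ large. Such $\zeta$ is nearly $\sum_i\alpha_i\otimes p_i$, and if $E$ had been chosen close enough to $E_\infty$ *for these $\alpha_i$*, the same number would be small. But $\zeta$ is found after $E$.

To break the circle, suppose that we have a representation $\pi$ of $G$ on $K$ and a vector $\eta=\sum_i\alpha_i\otimes\beta_i$ with $\langle(\sigma\otimes\pi)\delta(a)\eta,\eta\rangle$ large. Choose $E$ *afterwards*, close to $E_\infty$ for these $\alpha_i$. Suppose there were an $E$-representation $\kappa$ and an isometry $L$ intertwining $\pi$ with $\kappa$. Then $(1\otimes L)\eta=\sum\alpha_i\otimes L\beta_i$ has the same legs $\alpha_i$, and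
$$\langle(\sigma\otimes\kappa)\delta(a)(1\otimes L)\eta,(1\otimes L)\eta\rangle=\langle(\sigma\otimes\pi)\delta(a)\eta,\eta\rangle$$
would be both small and large. If $\pi=1_G$ this is hopeless: an invariant unit vector of $\kappa$ gives $1\in E$, so $E=B(G)$. We therefore build a tower $\pi_{(j)}=\pi_1\otimes\dots\otimes\pi_j$ on $K_j$, with $\pi_j$ an $E_j$-representation, and look for $L_j$ intertwining $\pi_{(j)}$ with an $E_{j+1}$-representation *asymptotically* as $j\to\infty$. The target is $\pi_{(j)}\otimes\mathrm{Ad}\,\pi_{j+1}$ on $K_j\otimes HS(H_{j+1})$, where $HS$ denotes Hilbert–Schmidt operators, and $L_j$ will come from square roots of density operators. Two lemmas are needed: one to move vectors up the tower, one to show that the $L_j$ become equivariant.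

## 6. Spatial approximation of a weakly contained representation

**Lemma 12.** Let $\sigma:B\to B(H)$, $\rho:B\to B(K)$ be representations of a $C^*$-algebra $B$ with $\ker\rho\subset\ker\sigma$. There are a net of Hilbert spaces $\ell_\nu$ and isometries $V_\nu:H\to K\otimes\ell_\nu$ with $\|(V_\nu\sigma(y)-(\rho(y)\otimes1)V_\nu)\theta\|\to0$ for all $y\in B$, $\theta\in H$.

*Proof.* If $K=0$ then $H=0$; let $K\ne0$.

**Step 1: a ucp map extending $\rho(y)\mapsto\sigma(y)$.** The map $\rho(y)\mapsto\sigma(y)$ is a well-defined homomorphism. It extends to a unital homomorphism on $\rho(B)+\mathbb C1$: this is clear if $1\notin\rho(B)$, and if $\rho(e)=1$, then $\sigma(e)$ is a unit of $\sigma(B)$, so $\sigma(e)=1$ by nondegeneracy. By Arveson's extension theorem there is a unital completely positive (ucp) map $\Psi:B(K)\to B(H)$ with $\Psi(\rho(y))=\sigma(y)$.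

**Step 2: approximating $\Psi$ by normal ucp maps.** Normal maps are wanted because they have a spatial form. Given finitely many vectors of $H$, let $p\in B(H)$ be a projection of finite rank $n\ge1$ whose range contains them. Completely positive maps $B(K)\to B(pH)\cong M_n$ correspond bijectively to positive functionals on $M_n(B(K))=B(K^n)$, by $\Phi\mapsto\big((T_{ij})\mapsto\sum_{i,j}\langle\Phi(T_{ij})e_j,e_i\rangle\big)$, and normal maps to normal functionals. Normal states are weak*-dense in the states of $B(K^n)$. So $p\Psi(\cdot)p$ is a point-norm limit of normal completely positive maps $\Phi$. Since $\Phi(1)\to p$, eventually $\Phi(1)$ is invertible in $B(pH)$, and replacing $\Phi$ by $\Phi(1)^{-1/2}\Phi(\cdot)\Phi(1)^{-1/2}$ we may take $\Phi$ unital. With a normal state $\omega_0$ of $B(K)$, the map $T\mapsto\Phi(T)+\omega_0(T)(1-p)$ is normal and ucp into $B(H)$, and its matrix entries at the given vectors are those of $\Phi$. Indexing by finite sets of operators, finite sets of vectors, and tolerances,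 we obtain a net of normal ucp maps $\Psi_\nu\to\Psi$ in the point-weak topology. (If $H=0$ the lemma is trivial.)

**Step 3: isometries.** By Stinespring's theorem, and since normal representations of $B(K)$ are multiples of the identity representation, $\Psi_\nu(T)=V_\nu^*(T\otimes1_{\ell_\nu})V_\nu$ with $V_\nu:H\to K\otimes\ell_\nu$ an isometry. Then
$$\|(V_\nu\sigma(y)-(\rho(y)\otimes1)V_\nu)\theta\|^2=\|\sigma(y)\theta\|^2-2\,\mathrm{Re}\langle\sigma(y)\theta,\Psi_\nu(\rho(y))\theta\rangle+\langle\Psi_\nu(\rho(y^*y))\theta,\theta\rangle,$$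
which tends to $\|\sigma(y)\theta\|^2-2\|\sigma(y)\theta\|^2+\|\sigma(y)\theta\|^2=0$. $\square$

## 7. Square roots of densities along a tower

For Hilbert spaces $K,H$ let $X\mapsto X^\sharp$ be the unitary
$$HS(K\otimes H)\cong HS(K)\otimes HS(H)\to HS(K,K\otimes HS(H)),\qquad(Y\otimes Z)^\sharp k=Yk\otimes Z .$$
It has the following properties:

1. $X^{\sharp*}X'^\sharp=\mathrm{Tr}_H(X^*X')$;
2. $(X(B\otimes1))^\sharp=X^\sharp B$ for $B\in B(K)$;
3. $((v\otimes w)X(v\otimes w)^*)^\sharp=(v\otimes\mathrm{Ad}\,w)X^\sharp v^*$ for unitaries $v,w$.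

All sides are continuous in the HS-norm, so we check on elementary tensors. For $X=Y\otimes Z$, $X'=Y'\otimes Z'$ we have $X^{\sharp*}(k\otimes T)=\mathrm{Tr}(Z^*T)Y^*k$, so $X^{\sharp*}X'^\sharp=\mathrm{Tr}(Z^*Z')Y^*Y'=\mathrm{Tr}_H(Y^*Y'\otimes Z^*Z')$. Next, $(YB\otimes Z)^\sharp k=YBk\otimes Z$. Finally $(vYv^*\otimes wZw^*)^\sharp k=vYv^*k\otimes wZw^*$.

**Definition (consistent family).** Let $K_{j+1}=K_j\otimes H_{j+1}$ for $j\ge0$. A consistent family is a sequence of positive trace-one operators $\varphi_j$ on $K_j$ with $\mathrm{Tr}_{H_{j+1}}\varphi_{j+1}=\varphi_j$. By property 1, $(\varphi_{j+1}^{1/2})^\sharp$ has modulus $\varphi_j^{1/2}$. Its polar decomposition is written $(\varphi_{j+1}^{1/2})^\sharp=L_j\varphi_j^{1/2}$, with $L_j:K_j\to K_j\otimes HS(H_{j+1})$ and $L_j^*L_j=s(\varphi_j)$, the support projection.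

For product densities $\varphi_{j+1}=\varphi_j\otimes\omega$ one gets $L_jk=s(\varphi_j)k\otimes\omega^{1/2}$. If $K_j=H_{j+1}=\mathbb C^2$ and $\varphi_{j+1}$ is the projection onto $(e_1\otimes e_1+e_2\otimes e_2)/\sqrt2$, then $\varphi_{j+1}=\frac12\sum_{a,b}e_{ab}\otimes e_{ab}$, $\varphi_j=\frac12$, and $L_jk=\frac1{\sqrt2}\sum_{a,b}e_{ab}k\otimes e_{ab}$, which is isometric: $\frac12\sum_{a,b}|k_b|^2=\|k\|^2$.

Now compare two consistent families with $\psi_j\le C\varphi_j$. Does the $L_j$ built from $\varphi$ almost carry $\psi_j^{1/2}$ to $(\psi_{j+1}^{1/2})^\sharp$? First suppose that all operators are diagonal, in $K_j=\ell^2(X_1\times\dots\times X_j)$. Then $\varphi_j$ is a probability measure, $\psi_j=\rho_j\varphi_j$ with $\rho_j\le C$ (put $\rho_j=0$ where $\varphi_j=0$), and consistency says that $(\rho_j)$ is a martingale. By property 2, $L_j\psi_j^{1/2}=L_j\varphi_j^{1/2}\rho_j^{1/2}=(\varphi_{j+1}^{1/2}(\rho_j^{1/2}\otimes1))^\sharp$, so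
$$\|(\psi_{j+1}^{1/2})^\sharp-L_j\psi_j^{1/2}\|_2^2=\sum\varphi_{j+1}|\rho_{j+1}^{1/2}-\rho_j^{1/2}|^2\le\sum\varphi_{j+1}|\rho_{j+1}-\rho_j|\le\Big(\sum\varphi_{j+1}|\rho_{j+1}-\rho_j|^2\Big)^{1/2}.$$
Martingale increments are orthogonal and $\rho_j\le C$, so the sums $\sum\varphi_{j+1}|\rho_{j+1}-\rho_j|^2$ over all $j$ add up to at most $C^2$, and the left side tends to $0$. For noncommuting densities the quotient $\rho_j$ is replaced by an unbounded operator, "left division by $\varphi_j$ and right multiplication by $\psi_j$", whose resolvents turn out to be monotone in $j$.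

**Lemma 13.** Let $(\varphi_j),(\psi_j)$ be consistent families with $\psi_j\le C\varphi_j$ for all $j$. Then $\|(\psi_{j+1}^{1/2})^\sharp-L_j\psi_j^{1/2}\|_2\to0$.

*Proof.* **Step 1: $L_j$ as an isometry of HS-spaces.** Let $\mathcal H_j=s(\varphi_j)HS(K_j)$ and $\mathcal D_j=\{\varphi_j^{1/2}X:X\in B(K_j)\}$. The subspace $\mathcal D_j$ is dense in $\mathcal H_j$, since already finite rank $X$ give all finite rank operators with range in $\varphi_j^{1/2}K_j$. Define $U_j$ on $\mathcal H_j$ by $(U_jY)^\sharp=L_jY$; it is isometric since $L_j^*L_j=s(\varphi_j)$. By property 2,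
$$U_j(\varphi_j^{1/2}X)=\varphi_{j+1}^{1/2}(X\otimes1),\tag{7}$$
so $U_j\mathcal D_j\subset\mathcal D_{j+1}$ and $U_j\mathcal H_j\subset\mathcal H_{j+1}$.

**Step 2: the relative modular operator and its form.** Write $\varphi_j=\sum_np_ne_n$ with distinct $p_n>0$ and $\psi_j=\sum_mr_mf_m$ (spectral decompositions; the eigenvalue $0$ is included for $\psi_j$, so $\sum_mf_m=1$). Then $\mathcal H_j=\bigoplus_{n,m}e_nHS(K_j)f_m$. Let $\Delta_j\ge0$ be the selfadjoint operator acting as $r_m/p_n$ on $e_nHS(K_j)f_m$, and $q_j(Y)=\sum_{n,m}\frac{r_m}{p_n}\|e_nYf_m\|_2^2\in[0,\infty]$ its form. Since $e_n\varphi_j^{1/2}=p_n^{1/2}e_n$,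
$$q_j(\varphi_j^{1/2}X)=\sum_{n,m}r_m\|e_nXf_m\|_2^2=\mathrm{Tr}(s(\varphi_j)X\psi_jX^*).$$
For $X=s(\varphi_j)X$, which is no restriction on $\varphi_j^{1/2}X$, (7) and consistency of $(\psi_j)$ give
$$q_{j+1}(U_j\varphi_j^{1/2}X)=\mathrm{Tr}\big(s(\varphi_{j+1})(X\otimes1)\psi_{j+1}(X^*\otimes1)\big)\le\mathrm{Tr}(X\psi_jX^*)=q_j(\varphi_j^{1/2}X).\tag{8}$$

**Step 3: monotone resolvents.** For $t>0$ and $v\in\mathcal H_j$,
$$\langle(\Delta_j+t)^{-1}v,v\rangle=\sup_{w\in\mathcal D_j}\{2\,\mathrm{Re}\langle v,w\rangle-q_j(w)-t\|w\|^2\}.\tag{9}$$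
Indeed, with $w_0=(\Delta_j+t)^{-1}v$, the expression in braces equals $\|(\Delta_j+t)^{-1/2}v\|^2-\|(\Delta_j+t)^{1/2}(w-w_0)\|^2$ whenever $q_j(w)<\infty$, so the supremum over all such $w$ is attained at $w_0$. The truncations $\sum_{n\le N}e_nw_0=\varphi_j^{1/2}\sum_{n\le N}p_n^{-1/2}e_nw_0$ lie in $\mathcal D_j$ and approximate $w_0$ in norm and in $q_j$. Now for $v\in\mathcal H_{j+1}$ restrict the supremum (9) for $j+1$ to vectors $U_jw$, $w\in\mathcal D_j$, and use (8):
$$\langle(\Delta_{j+1}+t)^{-1}v,v\rangle\ge\sup_{w\in\mathcal D_j}\{2\,\mathrm{Re}\langle v,U_jw\rangle-q_{j+1}(U_jw)-t\|w\|^2\}\ge\langle(\Delta_j+t)^{-1}U_j^*v,U_j^*v\rangle .$$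
Let $\mathcal H=\varinjlim(\mathcal H_j,U_j)$ with isometries $J_j:\mathcal H_j\to\mathcal H$, $J_j=J_{j+1}U_j$. Taking $v=J_{j+1}^*\theta$ we see that $G_j(t)=J_j(\Delta_j+t)^{-1}J_j^*$ increases with $j$. It is bounded by $1/t$, so it converges strongly.

**Step 4: writing $\psi_j^{1/2}$ through resolvents.** Let $\Omega_j=\varphi_j^{1/2}$. By (7) with $X=1$, $U_j\Omega_j=\Omega_{j+1}$, so $\Omega=J_j\Omega_j$ is independent of $j$. Since $\psi_j\le C\varphi_j$, $s(\psi_j)\le s(\varphi_j)$, and
$$\Delta_j^{1/2}\Omega_j=\sum_{n,m}r_m^{1/2}e_nf_m=s(\varphi_j)\psi_j^{1/2}=\psi_j^{1/2}.$$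
By Douglas' lemma $\psi_j^{1/2}=\varphi_j^{1/2}B$ with $B=s(\varphi_j)B$ and $\|B\|^2\le C$. The component of $\psi_j^{1/2}$ in $e_nHS(K_j)f_m$ is $p_n^{1/2}e_nBf_m$, so $\Delta_j\Omega_j=\Delta_j^{1/2}\psi_j^{1/2}=\sum r_m^{1/2}e_nBf_m=B\psi_j^{1/2}$, and $\|\Delta_j\Omega_j\|_2\le\sqrt C$. From $x^{1/2}=\frac1\pi\int_0^\infty t^{-1/2}\frac{x}{x+t}\,dt$ and $\Delta_j(\Delta_j+t)^{-1}=1-t(\Delta_j+t)^{-1}$,
$$J_j\psi_j^{1/2}=\frac1\pi\int_0^\infty t^{-1/2}J_j\Delta_j(\Delta_j+t)^{-1}\Omega_j\,dt=\frac1\pi\int_0^\infty t^{-1/2}\big(\Omega-tG_j(t)\Omega\big)\,dt .$$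

**Step 5: convergence.** The integrand has norm at most $t^{-1/2}\min(1,\sqrt C/t)$, which is integrable, and by Step 3 it converges for each $t$ as $j\to\infty$. By dominated convergence $J_j\psi_j^{1/2}$ converges in $\mathcal H$. Hence
$$\|\psi_{j+1}^{1/2}-U_j\psi_j^{1/2}\|_2=\|J_{j+1}\psi_{j+1}^{1/2}-J_j\psi_j^{1/2}\|\to0,$$
which is the claim after applying $\sharp$. $\square$

## 8. Untwisting the coaction on $A\otimes\mathcal K$

We begin the proof of Theorem 2. Assume $A_E=0$ for all $E\in\mathcal E$ but $A_{E_\infty}\ne0$. For discrete graded algebras, elements are sums of $g$-homogeneous pieces. For general $G$ we reach a similar form after stabilizing: $A\otimes\mathcal K$ is spanned by products $bu_f$ with $b$ fixed by a coaction and $u_f=\int f(g)u_g\,dg$, $u_g$ of degree $g$.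

Let $\mathcal K=\mathcal K(L^2(G))$, $\tilde A=A\otimes\mathcal K$. Let $\lambda$ be the left regular representation, $(\varrho_gh)(s)=\Delta_G(g)^{1/2}h(sg)$ the right regular one, and $M_h$ multiplication by $h\in C_0(G)$. Let $W\in M(C_0(G)\otimes C^*(G))\subset M(\mathcal K\otimes C^*(G))$ be the unitary $W(s)=s$. Define the nondegenerate homomorphism
$$\varepsilon:\tilde A\to M(\tilde A\otimes C^*(G)),\qquad\varepsilon(x)=W_{23}^*\,\Sigma_{23}\big((\delta\otimes\mathrm{id}_{\mathcal K})(x)\big)W_{23},$$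
with $\Sigma$ the flip.

**Step 1: the effect of $W$.** In $L^2(G,H_\pi)$, where $(Wh)(s)=\pi(s)h(s)$, we compute
$$(W^*(\varrho_g\otimes1)Wh)(s)=\Delta_G(g)^{1/2}\pi(s)^*\pi(sg)h(sg)=((\varrho_g\otimes\pi(g))h)(s),$$
$$(W^*(\lambda_g\otimes\pi(g))Wh)(s)=\pi(s)^*\pi(g)\pi(g^{-1}s)h(g^{-1}s)=((\lambda_g\otimes1)h)(s).$$
So, taking $\pi$ faithful on $C^*(G)$, $W^*(\varrho_g\otimes1)W=\varrho_g\otimes g$ and $W^*(\lambda_g\otimes g)W=\lambda_g\otimes1$; and $W$ commutes with $M_h\otimes1$.

**Step 2: fixed elements and homogeneous unitaries.** Put $u_g=1\otimes\varrho_g\in M(\tilde A)$, $u_f=\int f(g)u_g\,dg$ for $f\in C_c(G)$, and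
$$\mathfrak B=\{(\mathrm{id}\otimes\lambda)(\delta(a))(1\otimes M_h):a\in A,\,h\in C_0(G)\}\subset M(\tilde A).$$
Then
$$\varepsilon(b)=b\otimes1\quad(b\in\mathfrak B),\qquad\varepsilon(u_g)=u_g\otimes g.\tag{10}$$
The second formula is Step 1. For the first, $(\delta\otimes\mathrm{id})(\mathrm{id}\otimes\lambda)\delta(a)=(\mathrm{id}\otimes\mathrm{id}\otimes\lambda)(\mathrm{id}\otimes\delta_G)\delta(a)$ by coassociativity. By cocommutativity of $\delta_G$, the flip turns this into $(\mathrm{id}\otimes(\lambda\otimes\mathrm{id})\delta_G)(\delta(a))$. The homomorphism $x\mapsto W^*(\lambda\otimes\mathrm{id})\delta_G(x)W$ of $C^*(G)$ equals $x\mapsto\lambda(x)\otimes1$, since the two agree on group elements by Step 1. So conjugation by $W_{23}$ gives $(\mathrm{id}\otimes\lambda)(\delta(a))\otimes1$. The factor $1\otimes M_h$ becomes $1\otimes M_h\otimes1$.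

**Step 3: the products $bu_f$ span $\tilde A$.** For $h,f\in C_c(G)$ the operator $M_h\varrho(f)$, where $\varrho(f)=\int f(g)\varrho_g\,dg$, has kernel $(s,r)\mapsto h(s)k(s^{-1}r)$ with $k=f\Delta_G^{1/2}$ (substitute $g=s^{-1}r$). The map $(s,r)\mapsto(s,s^{-1}r)$ preserves the product measure, so these kernels span a dense subspace of $L^2(G\times G)$. Hence $\overline{\mathrm{span}}\,M_{C_0(G)}\,\varrho(C_c(G))=\mathcal K$. Since $\mathcal K=\lambda(C^*(G))\mathcal K$ and $\overline{\mathrm{span}}\,\delta(A)(1\otimes C^*(G))=A\otimes C^*(G)$, we get $\overline{\mathrm{span}}\,(\mathrm{id}\otimes\lambda)(\delta(A))(1\otimes\mathcal K)=A\otimes\mathcal K$. Therefore $bu_f\in\tilde A$ and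
$$\overline{\mathrm{span}}\{bu_f:b\in\mathfrak B,f\in C_c(G)\}=\tilde A.$$

**Step 4: the representations $\Pi^\pi$.** Fix a faithful representation $\sigma$ of $A$ on $H$; let $\tilde\sigma=\sigma\otimes\mathrm{id}$ on $\tilde H=H\otimes L^2(G)$. For a representation $\pi$ of $G$ put $\Pi^\pi=(\tilde\sigma\otimes\pi)\varepsilon$ on $\tilde H\otimes H_\pi$. By (10), $\Pi^\pi(b)=\tilde\sigma(b)\otimes1$ and $\Pi^\pi(u_g)=\tilde\sigma(u_g)\otimes\pi(g)$, so
$$\Pi^\pi(bu_f)=\int f(g)\,\tilde\sigma(bu_g)\otimes\pi(g)\,dg.\tag{11}$$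
In particular $\Pi^{1_G}=\tilde\sigma$. The representation $\Pi^\pi$ is unitarily equivalent to $(\sigma\otimes\pi)\delta\otimes\mathrm{id}_{\mathcal K}$, so Lemma 6 gives:

* ($\alpha$) $\Pi^{\pi_E}$ is faithful on $\tilde A$ for all $E\in\mathcal E$, because $A_E=0$;
* ($\beta$) $\Pi^\pi$ vanishes on $A_{E_\infty}\otimes\mathcal K$ for every $E_\infty$-representation $\pi$;
* ($\gamma$) $(\Pi^{\pi'}\otimes\pi)(\varepsilon(x))=\Pi^{\pi\otimes\pi'}(x)$ for $x\in\tilde A$ and all $\pi,\pi'$, after exchanging the legs $H_{\pi'}$ and $H_\pi$.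

For ($\gamma$) take $x=bu_f$: by (10) and (11) both sides equal $\int f(g)\,\tilde\sigma(bu_g)\otimes\pi(g)\otimes\pi'(g)\,dg$, and such $x$ span a dense subspace.

## 9. A tower of representations chosen one large ideal at a time

**Step 1: initial data.** We fix the element to be tested and a smoothing function. Choose $0\le a\in A_{E_\infty}\otimes\mathcal K$ with $\|a\|=1$, and a unit vector $\xi\in\tilde H$ with $\langle\tilde\sigma(a)\xi,\xi\rangle>\frac34$. Choose $0\le f\in C_c(G)$ with $\int f=1$, supported so close to $e$ that $\langle\tilde\sigma(a)\tilde\sigma(u_f)\xi,\tilde\sigma(u_f)\xi\rangle>\frac12$. By Section 8, Step 3, choose $a'=\sum_{l=1}^nb_lu_{f_l}$ with $b_l\in\mathfrak B$, $f_l\in C_c(G)$ and $\|a-a'\|<\frac1{100}$. Put $w=u_f^*a'u_f\in\tilde A$.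

**Step 2: a weight on $G$.** We need a probability density $m$ that is comparable to its translates (to get the domination $\psi_j\le C\varphi_j$ of Lemma 13). Let $U$ be a compact symmetric neighborhood of $e$ containing the supports of $f,f_1,\dots,f_n$, let $G_0=\bigcup_nU^n$ be the open subgroup it generates, and $\ell(g)=\min\{n\ge1:g\in U^n\}$ on $G_0$. If $U^2$ is covered by $k$ left translates of $U$, then $U^{n+1}=U^2U^{n-1}$ is covered by $k$ left translates of $U^n$. So $|U^n|\le k^{n-1}|U|$ and $\int_{G_0}(2k)^{-\ell}\le\sum_n(2k)^{-n}k^{n-1}|U|<\infty$. Let $m$ be a constant multiple of $(2k)^{-\ell}$ on $G_0$, and $0$ off $G_0$, with $\int m=1$. Then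
$$m(gh)\le C_g\,m(h)\quad\text{for }g\in G_0\text{ and all }h,\tag{12}$$
and $m$ is bounded below by a positive constant on each compact subset of $G_0$. Indeed, for $h\in G_0$ we have $\ell(h)\le\ell(g^{-1})+\ell(gh)=\ell(g)+\ell(gh)$, so $C_g=(2k)^{\ell(g)}$ works; for $h\notin G_0$ both sides vanish. A compact subset of $G_0$ lies in some $U^n$, because $U^n\subset U^n\,\mathrm{int}(U)\subset U^{n+1}$ with the middle set open. Put
$$\mu(g)=\int|m(g^{-1}h)-m(h)|\,dh,\qquad\mu(g)\to0\ \text{ as }g\to e.$$

**Step 3: what is to be constructed.** We construct $E_1,E_2,\dots\in\mathcal E$, $E_j$-representations $\pi_j$ on $H_j$, and unit vectors $\eta_j\in\tilde H\otimes K_j$, where $K_0=\mathbb C$, $K_{j+1}=K_j\otimes H_{j+1}$, $\pi_{(j)}=\pi_1\otimes\dots\otimes\pi_j$ on $K_j$ ($\pi_{(0)}=1_G$), starting with $\eta_0=\xi$. Notation: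

* $\Pi_j=\Pi^{\pi_{(j)}}$, so $\Pi_0=\tilde\sigma$;
* $\eta_j^f=\Pi_j(u_f)\eta_j=\int f(h)(\tilde\sigma(u_h)\otimes\pi_{(j)}(h))\eta_j\,dh$, so $\|\eta_j^f\|\le1$;
* $\tau_j$ is the density on $K_j$ of $T\mapsto\langle(1\otimes T)\eta_j,\eta_j\rangle$;
* $\tau_j^h=\pi_{(j)}(h)\tau_j\pi_{(j)}(h)^*$, which is the density obtained in the same way from $(\tilde\sigma(u_h)\otimes\pi_{(j)}(h))\eta_j$; it is trace-norm continuous in $h$;
* $\varphi_j=\int m(h)\tau_j^h\,dh$ and $\varphi_j^g=\pi_{(j)}(g)\varphi_j\pi_{(j)}(g)^*=\int m(g^{-1}h)\tau_j^h\,dh$.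

The first requirement keeps the matrix coefficient of $w$ along the tower.

**Requirement (I).** $\eta_{j+1}=V_{j+1}\eta_j$, where $V_{j+1}:\tilde H\to\tilde H\otimes H_{j+1}$ is an isometry acting on the leg $\tilde H$, and $|\langle\Pi_{j+1}(w)\eta_{j+1},\eta_{j+1}\rangle-\langle\Pi_j(w)\eta_j,\eta_j\rangle|<2^{-j-1}/100$.

Since $V_{j+1}$ is isometric and does not touch $K_j$, $\langle(1\otimes T\otimes1)\eta_{j+1},\eta_{j+1}\rangle=\langle(1\otimes T)\eta_j,\eta_j\rangle$, that is, $\mathrm{Tr}_{H_{j+1}}\tau_{j+1}=\tau_j$. Hence $\mathrm{Tr}_{H_{j+1}}\tau^h_{j+1}=\tau^h_j$, and $(\varphi_j)$ and $(\varphi_j^g)$ are consistent families. Let $L_j$ be associated with $(\varphi_j)$ as in Section 7, let $R_j=(\varphi_{j+1}^{1/2})^\sharp=L_j\varphi_j^{1/2}$, and put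
$$\kappa_j=\pi_{(j)}\otimes\mathrm{Ad}\,\pi_{j+1}\quad\text{on }K_j\otimes HS(H_{j+1}).$$
Since $\mathrm{Ad}\,\pi_{j+1}\cong\pi_{j+1}\otimes\overline{\pi_{j+1}}$, $\kappa_j$ is an $E_{j+1}$-representation. By property 3 of Section 7, the operators belonging to the family $(\varphi_j^g)_j$ are
$$R_j^g=\kappa_j(g)R_j\pi_{(j)}(g)^*,\qquad L_j^g=\kappa_j(g)L_j\pi_{(j)}(g)^*.\tag{13}$$
So $L_j$ is equivariant exactly to the extent that $L_j^g=L_j$. Put $\zeta_j=(1\otimes L_j)\eta_j^f$ and $\Theta_j=\Pi^{\kappa_j}$. The second requirement is the smallness discussed in Section 5.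

**Requirement (II).** $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\le\frac1{10}$ for all $j\ge0$.

For $j=0$ one has $K_0=\mathbb C$, $\varphi_0=1$, $L_0(1)=\varphi_1^{1/2}\in HS(H_1)$, and $\kappa_0=\mathrm{Ad}\,\pi_1$.

**Step 4: a support estimate.** It will convert operator estimates on $\varphi_j^{1/2}$ into estimates on $\eta_j^f$. For every bounded operator $D$ from $K_j$ to a Hilbert space and every $g\in S:=\{e\}\cup\bigcup_l\mathrm{supp}f_l$,
$$\|(1\otimes D)(\tilde\sigma(u_g)\otimes\pi_{(j)}(g))\eta_j^f\|^2\le C_1\|D\varphi_j^{1/2}\|_2^2,\tag{14}$$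
with $C_1$ independent of $j,D,g$. Indeed, the vector inside is $\int f(h)(1\otimes D)(\tilde\sigma(u_{gh})\otimes\pi_{(j)}(gh))\eta_j\,dh$, and $\int f=1$, so by Cauchy–Schwarz the left side is at most
$$\int f(h)\,\mathrm{Tr}(\tau_j^{gh}D^*D)\,dh=\int f(g^{-1}k)\,\mathrm{Tr}(\tau_j^kD^*D)\,dk .$$
Here $f(g^{-1}k)\le C_1m(k)$: the left side vanishes unless $k\in S\cdot\mathrm{supp}f$, a compact subset of $G_0$, where $m$ is bounded below. Finally $\mathrm{Tr}(\varphi_jD^*D)=\|D\varphi_j^{1/2}\|_2^2$. Taking $g=e$ and $D=1-s(\varphi_j)$ gives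
$$\eta_j^f\in\tilde H\otimes s(\varphi_j)K_j.\tag{15}$$

Now suppose that $\eta_j$ is given. The order of choices in Steps 5–8 is the heart of the matter: the legs $\alpha_i$ come first, then $c$, then $E_{j+1}$, then $V_{j+1}$. The operator $L_j$ exists only after the last choice.

**Step 5: finitely many legs.** By (15), and since $\varphi_j^{1/2}K_j$ is dense in $s(\varphi_j)K_j$, choose $\hat\eta=\sum_{i=1}^r\alpha_i\otimes\beta_i$ with $\|\eta_j^f-\hat\eta\|\le\frac1{100}$, $\alpha_i\in\tilde H$, $\beta_i=\varphi_j^{1/2}\beta_i^0$. Put $v_{ii'}=\langle\tilde\sigma(\cdot)\alpha_i,\alpha_{i'}\rangle$ and $x_{ii'}=(v_{ii'}\otimes\mathrm{id})\varepsilon(a)\in M(C^*(G))$. Then $F(x_{ii'})=0$ for all $F\in E_\infty$: writing $F=\langle\pi(\cdot)p,p'\rangle$ with an $E_\infty$-representation $\pi$, we have $F(x_{ii'})=\langle\Pi^\pi(a)(\alpha_i\otimes p),\alpha_{i'}\otimes p'\rangle=0$ by ($\beta$).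

**Step 6: a smoothing element $c$ that works for all later choices.** The slices $x_{ii'}$ are only multipliers, and we want to replace them by $x_{ii'}c\in C^*(G)$. Whatever $E_{j+1},\pi_{j+1},V_{j+1}$ will be, put $p_i=L_j\beta_i=R_j\beta_i^0$. By (13), $\kappa_j(g)p_i=R_j^g\pi_{(j)}(g)\beta_i^0$. Since $\|R_j^g\|\le\|R_j^g\|_2=1$ and $\|R_j^g-R_j\|_2=\|(\varphi_{j+1}^g)^{1/2}-\varphi_{j+1}^{1/2}\|_2$, the Powers–Størmer inequality $\|S^{1/2}-T^{1/2}\|_2^2\le\|S-T\|_1$ gives
$$\|\kappa_j(g)p_i-p_i\|\le\|\varphi_{j+1}^g-\varphi_{j+1}\|_1^{1/2}\|\beta_i^0\|+\|\pi_{(j)}(g)\beta_i^0-\beta_i^0\|\le\mu(g)^{1/2}\|\beta_i^0\|+\|\pi_{(j)}(g)\beta_i^0-\beta_i^0\|,$$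
where $\|\varphi^g_{j+1}-\varphi_{j+1}\|_1\le\mu(g)$ because $\varphi^g_{j+1}-\varphi_{j+1}=\int(m(g^{-1}h)-m(h))\tau^h_{j+1}\,dh$. The final bound does not depend on the later choices and tends to $0$ as $g\to e$. Hence we can fix $0\le c\in C_c(G)$ with $\int c=1$ such that, for all later choices,
$$\sum_{i,i'}\|x_{ii'}\|\,\|\kappa_j(c)p_i-p_i\|\,\|\beta_{i'}\|\le\tfrac1{50}.\tag{16}$$

**Step 7: choice of $E_{j+1}$.** For $F=\langle\pi(\cdot)p,p'\rangle\in E_\infty$, with $\pi$ an $E_\infty$-representation, the functional $c\cdot F=F(\,\cdot\,c)=\langle\pi(\cdot)\pi(c)p,p'\rangle$ is again in $E_\infty$. So $F(x_{ii'}c)=(c\cdot F)(x_{ii'})=0$ by Step 5, that is, $x_{ii'}c\in{}^\perp E_\infty$. By (4), which holds for every downward directed family of large ideals, and since there are finitely many pairs $(i,i')$, there is $E_{j+1}\in\mathcal E$ with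
$$\sum_{i,i'}\mathrm{dist}(x_{ii'}c,{}^\perp E_{j+1})\,\|\beta_i\|\,\|\beta_{i'}\|\le\tfrac1{50}.\tag{17}$$

**Step 8: choice of $V_{j+1}$; requirement (I).** By ($\alpha$) and Lemma 12, applied to $\tilde A$, $\tilde\sigma$ and $\rho=\Pi^{\pi_{E_{j+1}}}$, there are isometries $V_\nu:\tilde H\to\tilde H\otimes H_{E_{j+1}}\otimes\ell_\nu$ such that, with $\pi_\nu=\pi_{E_{j+1}}\otimes1_{\ell_\nu}$, $V_\nu\tilde\sigma(y)-\Pi^{\pi_\nu}(y)V_\nu\to0$ strongly for $y\in\tilde A$. Write $\Lambda_0=\tilde\sigma\otimes\pi_{(j)}$ and $\Lambda_\nu=\Pi^{\pi_\nu}\otimes\pi_{(j)}$, representations of $\tilde A\otimes C^*(G)$. We claim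
$$(V_\nu\otimes1)\Lambda_0(X)-\Lambda_\nu(X)(V_\nu\otimes1)\to0\quad\text{strongly}\tag{18}$$
for $X\in M(\tilde A\otimes C^*(G))$. For $X$ in the algebraic tensor product of $\tilde A$ and $C^*(G)$ this is checked on elementary tensors of vectors, using uniform boundedness; by density and uniform boundedness it extends to $X\in\tilde A\otimes C^*(G)$. For a multiplier $X$, the vectors $\Lambda_0(y)\theta$ with $y\in\tilde A\otimes C^*(G)$ span a dense subspace, and applying (18) to $Xy$ and to $y$ we get
$$(V_\nu\otimes1)\Lambda_0(X)\Lambda_0(y)\theta-\Lambda_\nu(Xy)(V_\nu\otimes1)\theta\to0,\qquad\Lambda_\nu(X)\big[\Lambda_\nu(y)(V_\nu\otimes1)\theta-(V_\nu\otimes1)\Lambda_0(y)\theta\big]\to0 ;$$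
the sum of the two is (18) for $X$ on the vector $\Lambda_0(y)\theta$.

Take $X=\varepsilon(w)$. Then $\Lambda_0(X)=\Pi_j(w)$, and by ($\gamma$) $\Lambda_\nu(X)=\Pi^{\pi_{(j)}\otimes\pi_\nu}(w)$ after exchanging legs. So for suitable $\nu$, setting $V_{j+1}=V_\nu$, $H_{j+1}=H_{E_{j+1}}\otimes\ell_\nu$, $\pi_{j+1}=\pi_\nu$, $\eta_{j+1}=V_{j+1}\eta_j$, we get $\|V_{j+1}\Pi_j(w)\eta_j-\Pi_{j+1}(w)\eta_{j+1}\|<2^{-j-1}/100$. Taking the inner product with $\eta_{j+1}=V_{j+1}\eta_j$ and using that $V_{j+1}$ is isometric gives (I). As a multiple of $\pi_{E_{j+1}}$, $\pi_{j+1}$ is an $E_{j+1}$-representation.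

**Step 9: requirement (II).** Now $L_j$, $\kappa_j$ and $p_i=L_j\beta_i$ are determined, and $\|p_i\|\le\|\beta_i\|$. Let $F_{ii'}=\langle\kappa_j(\cdot)p_i,p_{i'}\rangle\in E_{j+1}$; then $\|F_{ii'}\|\le\|\beta_i\|\|\beta_{i'}\|$, and since $F_{ii'}$ vanishes on ${}^\perp E_{j+1}$, $|F_{ii'}(x_{ii'}c)|\le\|F_{ii'}\|\,\mathrm{dist}(x_{ii'}c,{}^\perp E_{j+1})$. Moreover $F_{ii'}(x_{ii'})-F_{ii'}(x_{ii'}c)=\langle\kappa_j(x_{ii'})(p_i-\kappa_j(c)p_i),p_{i'}\rangle$. With $\hat\zeta=(1\otimes L_j)\hat\eta=\sum_i\alpha_i\otimes p_i$, (16) and (17) give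
$$|\langle\Theta_j(a)\hat\zeta,\hat\zeta\rangle|=\Big|\sum_{i,i'}F_{ii'}(x_{ii'})\Big|\le\sum_{i,i'}|F_{ii'}(x_{ii'}c)|+\sum_{i,i'}\|x_{ii'}\|\,\|\kappa_j(c)p_i-p_i\|\,\|\beta_{i'}\|\le\tfrac1{25}.$$
Since $\|\zeta_j-\hat\zeta\|\le\frac1{100}$, $\|\zeta_j\|\le1$ and $\|a\|=1$, replacing $\hat\zeta$ by $\zeta_j$ costs at most $\frac1{100}(2+\frac1{100})\le\frac3{100}$. So $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\le\frac1{25}+\frac3{100}<\frac1{10}$. This completes the construction.

## 10. Asymptotic equivariance of $L_j$ against requirement (II)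

**Step 1: the coefficient stays large along the tower.** Since $w=u_f^*a'u_f$, summing the errors in (I) gives, for all $j$,
$$|\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle|=|\langle\Pi_j(w)\eta_j,\eta_j\rangle|\ge|\langle\tilde\sigma(a')\tilde\sigma(u_f)\xi,\tilde\sigma(u_f)\xi\rangle|-\tfrac1{100}\ge\tfrac12-\tfrac2{100}.\tag{19}$$

**Step 2: $L_j^g-L_j$ tends to $0$ where it matters.** Let
$$d_j(g)=\|(L_j^g-L_j)\varphi_j^{1/2}\|_2=\|L_j^g\varphi_j^{1/2}-(\varphi_{j+1}^{1/2})^\sharp\|_2\le2 .$$
It is continuous in $g$: the map $g\mapsto\pi_{(j)}(g)^*\varphi_j^{1/2}$ is HS-continuous, hence so is $g\mapsto L_j\pi_{(j)}(g)^*\varphi_j^{1/2}$, and left multiplication by the strongly continuous unitaries $\kappa_j(g)$ preserves this. For $g\in G_0$, (12) with $g^{-1}h$ in place of $h$ gives $m(h)\le C_gm(g^{-1}h)$, so $\varphi_j\le C_g\varphi_j^g$ for all $j$, with the same constant. Lemma 13, applied to the families $(\varphi_j^g)_j$, whose operators are the $L_j^g$ by (13), and $\psi_j=\varphi_j$, gives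
$$d_j(g)\to0\quad(j\to\infty)\quad\text{for every }g\in G_0.\tag{20}$$

**Step 3: comparing $\Theta_j(a')$ with $\Pi_j(a')$.** We show that $L_j$ transports the coefficient of $a'$ with vanishing error. Let $\eta_{l,g}=(\tilde\sigma(b_lu_g)\otimes\pi_{(j)}(g))\eta_j^f$. By (13), $\kappa_j(g)L_j=L_j^g\pi_{(j)}(g)$, so (11) gives
$$\langle\Theta_j(a')\zeta_j,\zeta_j\rangle=\sum_l\int f_l(g)\langle(1\otimes L_j^g)\eta_{l,g},(1\otimes L_j)\eta_j^f\rangle\,dg .$$
The operators $1\otimes(L_j^g-L_j)$ and $\tilde\sigma(b_l)\otimes1$ act on different legs, so (14) with $D=L_j^g-L_j$ yields $\|(1\otimes(L_j^g-L_j))\eta_{l,g}\|\le\|b_l\|C_1^{1/2}d_j(g)$ for $g\in\mathrm{supp}f_l$. If $L_j^g$ is replaced by $L_j$, then by (15)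
$$\langle(1\otimes L_j)\eta_{l,g},(1\otimes L_j)\eta_j^f\rangle=\langle\eta_{l,g},(1\otimes s(\varphi_j))\eta_j^f\rangle=\langle\eta_{l,g},\eta_j^f\rangle,$$
and $\sum_l\int f_l(g)\langle\eta_{l,g},\eta_j^f\rangle\,dg=\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle$. Since $\|(1\otimes L_j)\eta_j^f\|\le1$,
$$|\langle\Theta_j(a')\zeta_j,\zeta_j\rangle-\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle|\le C_1^{1/2}\sum_l\|b_l\|\int|f_l(g)|\,d_j(g)\,dg\longrightarrow0$$
by (20) and dominated convergence, as $\mathrm{supp}f_l\subset G_0$ and $d_j\le2$.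

**Step 4: the contradiction.** By (19), $|\langle\Theta_j(a')\zeta_j,\zeta_j\rangle|\ge0.48-o(1)$. Since $\|a-a'\|<\frac1{100}$ and $\|\zeta_j\|\le1$, we get $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\ge0.4$ for large $j$. This contradicts requirement (II), and Theorem 2 is proved. With Section 4, so are Theorem 3, Theorem 1 and Corollary 4. $\blacksquare$
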